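# Reading a finite simple group off its non-cyclic graph

## 1. The graph should know the group: $V_4$, $S_3$, $Q_8$, and the two groups of order 27

Take a group and join two of its elements by an edge when together they do not generate a cyclic group. Delete the elements that are joined to nobody. The first guess is that the picture which remains determines the group. We make this precise, test it by hand, watch it fail, and see for which groups it can still be true.

**Definition.** Let $G$ be a group. Put
$$Cyc(G)=\{x\in G\mid \langle x,y\rangle\text{ is cyclic for all }y\in G\}.$$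
If $G$ is not locally cyclic (that is, some finitely generated subgroup is not cyclic), the *non-cyclic graph* $\Gamma_G$ has vertex set $G\setminus Cyc(G)$, and two distinct vertices $x,y$ are joined if and only if $\langle x,y\rangle$ is not cyclic.

The set $Cyc(G)$ is a locally cyclic subgroup. Let $x,x'\in Cyc(G)$ and $y\in G$. Write $\langle x,y\rangle=\langle t\rangle$. Then $\langle x',t\rangle$ is cyclic and contains $x,x',y$, so $\langle x^{-1}x',y\rangle$ is cyclic, and $Cyc(G)$ is a subgroup. If $x_1,\dots,x_n\in Cyc(G)$ and $\langle x_1,\dots,x_{n-1}\rangle=\langle t\rangle$ by induction, then $\langle x_1,\dots,x_n\rangle=\langle t,x_n\rangle$ is cyclic because $x_n\in Cyc(G)$. Also $Cyc(G)\le Z(G)$, since cyclic groups are abelian.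

Here are three graphs. In $V_4$ any two distinct non-identity elements generate the whole group, so $\Gamma_{V_4}$ is the complete graph $K_3$. In $S_3$ the two $3$-cycles are not joined, all other pairs of non-identity elements are, and the graph is the complete multipartite graph $K_{2,1,1,1}$. In $Q_8$ we have $Cyc(Q_8)=\{\pm1\}$, and the vertices $\pm i,\pm j,\pm k$ form $K_{2,2,2}$.

Can we get the group back? Suppose $\Gamma_H$ is one of these graphs, and put $C=Cyc(H)$, $c=|C|$. The graph shows $|H|-c$, but not $c$. If $h$ is a vertex, the coset $hC$ consists of vertices, so $C$ is finite. No two elements of $hC$ are joined: $\langle hz,hz'\rangle\le\langle h,z,z'\rangle$, and if $\langle z,z'\rangle=\langle t\rangle$ then $t\in C$, so $\langle h,t\rangle$ is cyclic. Hence $c$ is at most the size of the part that contains $h$.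

If $\Gamma_H=K_3$, this gives $c=1$ and $|H|=4$, so $H=V_4$. If $\Gamma_H=K_{2,1,1,1}$, a part of size $1$ again forces $c=1$, so $|H|=6$ and $H$ is not cyclic, so $H=S_3$. If $\Gamma_H=K_{2,2,2}$, then $c\le2$. The case $c=1$ would give $|H|=7$, a cyclic group. So $c=2$, $|H|=8$, $C=\langle z\rangle$. An involution $h\ne z$ is impossible, since $\langle h,z\rangle$ would be cyclic with two involutions. So $H$ is a non-cyclic group of order $8$ with one involution, that is, $Q_8$.

So far the guess is right. It fails at order $27$. Let $E$ be elementary abelian of order $27$ and let $T$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb F_3$. Both have exponent $3$ (for $u\in T$, $u^3=1+(u-1)^3=1$). In a non-cyclic group of exponent $3$, $\langle x,y\rangle$ with $x,y\neq1$ is cyclic only if $\langle x\rangle=\langle y\rangle$, and $Cyc=1$. Hence both graphs are complete multipartite with $13$ parts of size $2$, but $E$ is abelian and $T$ is not.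

We say that a non locally cyclic group $G$ *has a unique non-cyclic graph* if $\Gamma_G\cong\Gamma_H$ with $H$ non locally cyclic implies $G\cong H$. The conjecture, from Alireza Abdollahi and A. Mohammadi Hassanabadi, "Non-cyclic graph of a group", arXiv:0708.2327 (2007), is that every finite non-abelian simple group has a unique non-cyclic graph. It is true.

**Theorem 1.** Let $G$ be a finite non-abelian simple group and $H$ a (possibly infinite) non locally cyclic group with $\Gamma_G\cong\Gamma_H$. Then $G\cong H$.

What we really use of the graph is a small amount of numerical data. Recall that a set of vertices is independent if no two of its elements are joined.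

**Theorem 2.** Let $G$ be finite non-abelian simple and $H$ a non locally cyclic group such that

* (a) $\Gamma_G,\Gamma_H$ have the same number of vertices;
* (b) the set of sizes of inclusion-maximal independent sets is the same for both graphs;
* (c) the set of sizes of intersections of nonempty families of maximal independent sets is the same for both graphs.

Then $G\cong H$.

Isomorphic graphs satisfy (a)–(c), so Theorem 2 implies Theorem 1. Two complements, not used for Theorems 1 and 2, describe what the graph sees in general and show that "simple" may not be relaxed to "perfect".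

**Theorem 3.** For finite non-cyclic groups $G,H$ the following are equivalent: (i) $\Gamma_G\cong\Gamma_H$ and $|Cyc(G)|=|Cyc(H)|$; (ii) there is a bijection $\theta:G\to H$ preserving orders of elements such that $\langle x,y\rangle$ is cyclic if and only if $\langle\theta(x),\theta(y)\rangle$ is cyclic.

**Theorem 4.** For every prime $p\equiv\pm1\pmod5$ with $p>5$ there are two non-isomorphic finite perfect groups of order $60p^6$ with isomorphic non-cyclic graphs.

We shall quote the classification of finite simple groups (CFSG) together with ATLAS data on sporadic groups, and two further theorems. The first, with $\omega(X)$ denoting the set of element orders of $X$, is the reason why simple groups behave better than groups of order $27$.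

**(VGM)** (A. V. Vasil'ev, M. A. Grechkoseeva, V. D. Mazurov, *Characterization of the finite simple groups by spectrum and order*, Algebra and Logic 48 (2009) 385–409.) If $L$ is a finite simple group and $X$ a finite group with $|X|=|L|$ and $\omega(X)=\omega(L)$, then $X\cong L$.

The second, the Borel–Tits theorem, is stated in Section 6, where it is needed.

## 2. Maximal independent sets are maximal cyclic subgroups

Throughout this section $X$ is a finite non-cyclic group and $Max(X)$ is its set of maximal cyclic subgroups. Every element lies in some $M\in Max(X)$.

**Lemma 2.1.** If $S\subseteq X$ and $\langle s,t\rangle$ is cyclic for all $s,t\in S$, then $\langle S\rangle$ is cyclic.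

*Proof.* The elements of $S$ commute, so $\langle S\rangle$ is abelian. For a prime $p$ let $s_p\in\langle s\rangle$ be the $p$-part of $s$. For $s,t\in S$ the group $\langle s_p,t_p\rangle\le\langle s,t\rangle$ is a cyclic $p$-group, and the subgroups of a cyclic $p$-group form a chain, so one of $\langle s_p\rangle,\langle t_p\rangle$ contains the other. Hence $\langle s_p:s\in S\rangle$ is generated by an $s_p$ of largest order and is cyclic. So $\langle S\rangle$ is a direct product of cyclic $p$-groups for distinct primes $p$, which is cyclic. $\square$

**Lemma 2.2.** $Cyc(X)=\bigcap_{M\in Max(X)}M$.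

*Proof.* Let $x\in Cyc(X)$ and $M=\langle m\rangle\in Max(X)$. Then $\langle x,m\rangle$ is cyclic and contains $M$, so it equals $M$ and $x\in M$. Conversely, let $x$ lie in every $M$. Any $y$ lies in some $M$, so $\langle x,y\rangle\le M$ is cyclic. $\square$

**Lemma 2.3.** The maximal independent sets of $\Gamma_X$ are exactly the sets $M\setminus Cyc(X)$ with $M\in Max(X)$, and distinct $M$ give distinct sets.

*Proof.* Each $M\setminus Cyc(X)$ is independent. It is nonempty: if $M=Cyc(X)$, then by Lemma 2.2 $M$ lies in every member of $Max(X)$, so it is the only member, and $X=M$ would be cyclic. If $S$ is any independent set, then $\langle S\rangle$ is cyclic by Lemma 2.1, so $S$ lies in some $M\setminus Cyc(X)$. Finally, if $M\setminus Cyc(X)\subseteq M'\setminus Cyc(X)$, then $M\le M'$, because both contain $Cyc(X)$; hence $M=M'$. So the sets $M\setminus Cyc(X)$ are pairwise incomparable, and they are exactly the maximal independent sets. $\square$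

**Definition.** A subgroup of $X$ is *closed* if it is an intersection of a nonempty family of maximal cyclic subgroups. For $x\in X$ let $\bar x$ be the intersection of all $M\in Max(X)$ that contain $x$.

Closed subgroups are cyclic and contain $Cyc(X)$, and $\bar x$ is closed. By Lemma 2.3 the intersections of nonempty families of maximal independent sets are exactly the sets $A\setminus Cyc(X)$ with $A$ closed. So data (b) and (c) of Theorem 2 record the orders of maximal cyclic and of closed subgroups, all lowered by $|Cyc|$.

**Example.** In $C_4\times C_2=\langle a\rangle\times\langle b\rangle$ the maximal cyclic subgroups are $\langle a\rangle,\langle ab\rangle$ of order $4$ and $\langle b\rangle,\langle a^2b\rangle$ of order $2$. The closed subgroups are these four, $\langle a\rangle\cap\langle ab\rangle=\langle a^2\rangle$, and $1$. Here $\overline{a^2}=\langle a^2\rangle$ is closed but not maximal cyclic.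

**Example.** Let $X=SL_3(2)$, of order $168$, and let $x=1+E_{13}$. The involutions of $X$ are the $7\cdot3=21$ transvections, all conjugate, so $|C_X(x)|=8$ and $C_X(x)$ is the group of upper unitriangular matrices, which is $D_8$ with center $\langle x\rangle$. The cyclic subgroups containing $x$ lie in $D_8$: they are $\langle x\rangle$ and the cyclic subgroup of order $4$. So $\bar x\cong C_4$ is larger than $\langle x\rangle$. This example returns as the one exception in Section 7.

## 3. One unknown: the order of $Cyc(H)$

**Step 1.** *We show that $H$ is finite and collect divisibility conditions on $c=|Cyc(H)|$.* Let $G,H$ be as in Theorem 2. Since $Cyc(G)\le Z(G)=1$, the graph $\Gamma_G$ has $|G|-1$ vertices. The subgroup $C=Cyc(H)$ is proper, since $C$ is locally cyclic and $H$ is not. By (a), $H\setminus C$ is finite. For $h\in H\setminus C$ the coset $hC$ lies in $H\setminus C$, so $C$ is finite, and so is $H$. With $c=|C|$ we have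
$$|H|=|G|-1+c. \tag{1}$$
Since $c$ divides $|H|$, it divides $|G|-1$. Every closed subgroup $B$ of $H$ contains $C$, so the corresponding intersection of maximal independent sets has size $|B|-c$, a multiple of $c$. In $G$ the corresponding sizes are $|A|-1$. By (c),
$$c\ \text{ divides }\ |A|-1\ \text{ for every closed subgroup } A \text{ of } G. \tag{2}$$

**Step 2.** *We show that $c=1$ would finish the proof.* If $c=1$, then $|H|=|G|$ by (1). By Lemma 2.3 the sizes of the maximal independent sets are $|M|-1$ for $M\in Max(G)$, respectively $|N|-1$ for $N\in Max(H)$, so (b) gives $\{|M|:M\in Max(G)\}=\{|N|:N\in Max(H)\}$. An integer is an element order if and only if it divides the order of some maximal cyclic subgroup. Hence $\omega(G)=\omega(H)$, and $H\cong G$ by (VGM).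

**Step 3.** *We isolate what has to be shown to exclude $c>1$.* If $c>1$, take a prime $r\mid c$. From $c\mid|G|-1$ we get $r\nmid|G|$, and (2) gives $r\mid|A|-1$ for all closed $A$. So Theorems 1 and 2 follow from the next statement.

**Proposition 5.** Let $G$ be a finite non-abelian simple group. There is no prime $r\nmid|G|$ such that $r$ divides $|A|-1$ for every closed subgroup $A$ of $G$.

Sections 4 to 8 prove it, type by type, using CFSG. From now on $r$ is a prime as in Proposition 5; we look for a contradiction. Since $|G|$ is even, **$r$ is odd**. Notice the freedom we have: one well chosen closed subgroup $A$ is enough, if every odd prime divisor of $|A|-1$ divides $|G|$.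

**Example.** Let $G=A_5$. All non-identity elements have order $2$, $3$ or $5$, so $Max(G)$ consists of $15$, $10$, $6$ subgroups of these orders. A maximal cyclic subgroup of order $2$ gives $r\mid1$, so $c=1$. Here we do not even need (VGM): if $\Gamma_H\cong\Gamma_{A_5}$, then $|H|=60$ and $H$ has six subgroups of order $5$. A group of order $60$ with more than one Sylow $5$-subgroup is simple, and a simple group of order $60$ is $A_5$.

## 4. Alternating and sporadic groups: self-centralizing elements

The easiest way to find a maximal cyclic subgroup is to find an element $g$ with $C_G(g)=\langle g\rangle$, since every cyclic group containing $g$ centralizes it.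

**Step 1.** *This step settles $A_n$, $n\ge5$.* All primes at most $n$ divide $n!/2$, so $r>n$. Let $m\in\{n,n-1\}$ be odd and let $\sigma$ be an $m$-cycle, which is an even permutation. As $n-m\le1$, $C_{S_n}(\sigma)=\langle\sigma\rangle$, so $\langle\sigma\rangle$ is a maximal cyclic subgroup of $A_n$. Hence $r\mid m-1$ with $0<m-1<n<r$, a contradiction.

**Step 2.** *This step settles the sporadic groups and the Tits group ${}^2F_4(2)'$.* By the ATLAS, each group in the following table has an element of the listed prime order $p$ whose centralizer has order $p$. It generates a maximal cyclic subgroup, so $r\mid p-1$. But the ATLAS orders show that every prime divisor of $p-1$ divides $|G|$, a contradiction.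

| $p$ | $p-1$ | groups |
|---|---|---|
| 7 | $2\cdot3$ | $J_2$ |
| 11 | $2\cdot5$ | $M_{11},M_{12},M_{22},HS,McL$ |
| 13 | $2^2\cdot3$ | $Suz,Fi_{22},{}^2F_4(2)'$ |
| 17 | $2^4$ | $He$ |
| 19 | $2\cdot3^2$ | $J_1,J_3,HN$ |
| 23 | $2\cdot11$ | $M_{23},M_{24},Co_1,Co_2,Co_3,Fi_{23}$ |
| 29 | $2^2\cdot7$ | $Ru,Fi_{24}'$ |
| 31 | $2\cdot3\cdot5$ | $O'N,Th$ |
| 43 | $2\cdot3\cdot7$ | $J_4$ |
| 47 | $2\cdot23$ | $B$ |
| 67 | $2\cdot3\cdot11$ | $Ly$ |
| 71 | $2\cdot5\cdot7$ | $M$ |

## 5. Maximal cyclic subgroups in $PSL_2(q)$ and $SL_4(2)$

There remain the groups of Lie type. It is natural to keep looking for maximal cyclic subgroups of known order. In $PSL_2(q)$ this works. (The general argument below covers $PSL_2(q)$ too; the computation here is a test.)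

Let $q\ge5$ be a power of an odd prime $p$. Look at the eigenvalues of $g\in SL_2(q)$. If they are distinct and in $\mathbb F_q$, the image of $g$ in $PSL_2(q)$ lies in a cyclic subgroup of order $\frac{q-1}2$. If they are not in $\mathbb F_q$, it lies in a cyclic subgroup of order $\frac{q+1}2$. If they are equal, they are both $1$ or both $-1$, and the image has order $1$ or $p$. So every element order divides $\frac{q-1}2$, $\frac{q+1}2$ or $p$. The two consecutive integers $\frac{q-1}2,\frac{q+1}2\ge2$ are prime to $p$ and neither divides the other, so cyclic subgroups of both these orders are maximal. Then $r$ divides $\frac{q-1}2-1$ and $\frac{q+1}2-1$, hence their difference $1$, a contradiction. For even $q\ge4$, an involution has an elementary abelian centralizer of order $q$, so it generates a maximal cyclic subgroup of order $2$, and $r\mid1$.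

For larger groups, continuing with semisimple elements would require, type by type, a list of maximal cyclic subgroups and an arithmetic of their orders. There is an element that all types share: if $P$ is a Sylow subgroup for the defining characteristic $p$, take $x\in Z(P)$ of order $p$. If $\langle x\rangle$ were maximal cyclic, we would have $r\mid p-1$, which looks very manageable. The trouble is that $\langle x\rangle$ need not be maximal cyclic.

**Example.** Let $G=SL_4(2)$ and $x=1+E_{14}$, a central involution of the group of upper unitriangular matrices. Let $y$ act with order $3$ on $\langle e_2,e_3\rangle$ and fix $e_1,e_4$. Then $y$ commutes with $x$ and $xy$ has order $6$. Let $u=1+n$ with $n=E_{12}+E_{24}$. Then $n^2=E_{14}$, so $u^2=x$ and $u$ has order $4$. So $x$ lies in maximal cyclic subgroups $M\ni u$ and $M'\ni xy$, with $4\mid|M|$ and $6\mid|M'|$. A single $|M|-1$ is not under control.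

Now intersect. An element $z$ of odd order commuting with $u$ commutes with $n$, which acts by $e_4\mapsto e_2\mapsto e_1\mapsto0$, $e_3\mapsto0$. So $z$ preserves $\langle e_1\rangle=\operatorname{im}n^2$, $\langle e_1,e_2\rangle=\operatorname{im}n$, and $\langle e_1,e_2,e_3\rangle=\operatorname{im}n+\ker n$. It acts trivially on the one-dimensional quotients over $\mathbb F_2$, so it is a $2$-element, and $z=1$. Thus $M$ is a $2$-group. The $2$-part of $M'$ commutes with $y$, so it preserves the fixed space $\langle e_1,e_4\rangle$ and the space $\langle e_2,e_3\rangle=\operatorname{im}(y-1)$. On the latter it centralizes an element of order $3$ of $GL_2(2)\cong S_3$, hence acts trivially; on the former its cyclic image in $GL_2(2)$ has order at most $2$. So the $2$-part of $M'$ is $\langle x\rangle$, and $M\cap M'=\langle x\rangle$.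

The maximal cyclic subgroups are out of control, but their intersection $\bar x$ is as small as it can be. This is why (c) is among the hypotheses of Theorem 2, and $\bar x$ is what we study now.

## 6. The closed subgroup of a central $p$-element

By CFSG and Section 4, the remaining $G$ are simple groups of Lie type in some characteristic $p$. The derived groups $B_2(2)'\cong A_6$, $G_2(2)'\cong{}^2A_2(3)$, ${}^2G_2(3)'\cong A_1(8)$ and ${}^2F_4(2)'$ are covered by other entries. So $G$ itself is one of the following, with $q$ a power of $p$: an untwisted group $\Sigma(q)$; a twisted group ${}^d\Sigma(q)$ inside $\Sigma(q^d)$, of type ${}^2A_n(q)$ $(n\ge2)$, ${}^2D_n(q)$ $(n\ge4)$, ${}^3D_4(q)$ or ${}^2E_6(q)$; or a Suzuki–Ree group ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$ with $q=p^{2m+1}>p$.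

For a finite group $N$, let $O_p(N)$ and $O_{p'}(N)$ be its largest normal $p$-subgroup and largest normal subgroup of order prime to $p$. Its generalized Fitting subgroup $F^*(N)$ has the property $C_N(F^*(N))\le F^*(N)$; this is all we need to know about it.

**(BT)** (Borel–Tits, Invent. Math. 12 (1971); see Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups, No. 3*, §3.1.) If $G$ is a simple group of Lie type in characteristic $p$, $R\neq1$ a $p$-subgroup and $N=N_G(R)$, then $F^*(N)=O_p(N)$.

Consequently $O_{p'}(N)=1$. Indeed, $O_{p'}(N)$ and $O_p(N)$ are normal in $N$ and meet trivially, so they commute. Thus $O_{p'}(N)\le C_N(F^*(N))\le F^*(N)=O_p(N)$, and a group that is both a $p$-group and of order prime to $p$ is trivial. For instance, in $PSL_2(q)$ with $R$ a Sylow $p$-subgroup, $N$ is the image of the upper triangular group, and no nontrivial normal subgroup of $N$ has order prime to $p$, since no nontrivial diagonal element commutes with $R$.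

Let $P\in Syl_p(G)$, let $x\in Z(P)$ have order $p$, and put $A=\bar x$, $N=N_G(\langle x\rangle)$. Note $P\le N$.

**Step 1.** *We show that $A$ is a $p$-group.* If $n\in N$, then $x^n$ generates $\langle x\rangle$, so the same maximal cyclic subgroups contain $x$ and $x^n$. Hence conjugation by $n$ permutes the maximal cyclic subgroups containing $x$, and $A\trianglelefteq N$. The $p'$-part of the cyclic group $A$ is characteristic in $A$, so it is normal in $N$ and lies in $O_{p'}(N)=1$. Therefore
$$A=\langle w\rangle,\qquad |A|=p^e,\qquad e\ge1,\qquad r\mid p^e-1. \tag{3}$$
A normal $p$-subgroup of $N$ lies in every Sylow $p$-subgroup of $N$, and $P$ is one. So $A\trianglelefteq P$, $w\in P$.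

We do not know $e$ yet. If $e=1$, then $r\mid p-1$. How could $e\ge2$ be excluded? The definition of $\bar x$ says that any cyclic group containing $x$ can be enlarged to one containing $w$. So we try to multiply $w$ by a commuting element of order $p$.

**Claim 1.** If $e\ge2$, every $z\in C_G(w)$ of order $p$ lies in $\langle w\rangle$.

*Proof.* Suppose $z\notin\langle w\rangle$. Then $(wz)^p=w^pz^p=w^p\neq1$ because $e\ge2$. Since $\langle x\rangle$ is the unique subgroup of order $p$ of $\langle w\rangle$, we have $x\in\langle w^p\rangle\le\langle wz\rangle$. Let $M\in Max(G)$ contain $wz$. Then $M$ contains $x$, hence contains $\bar x\ni w$, hence contains $z=w^{-1}(wz)$. So the cyclic group $M$ has two distinct subgroups $\langle x\rangle\ne\langle z\rangle$ of order $p$, a contradiction. $\square$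

**Claim 2.** If $e\ge2$, then $\Omega_1(Z(P))$, the subgroup of elements of order dividing $p$ in $Z(P)$, has order $p$, and every elementary abelian normal subgroup $V$ of $P$ has order at most $p^2$.

*Proof.* As $w\in P$, we have $Z(P)\le C_G(w)$. By Claim 1, elements of order $p$ of $Z(P)$ lie in $\langle w\rangle$, hence in $\langle x\rangle$. For the second statement let $v\in V$. Then $[v,w]=v^{-1}v^w\in V$ because $V\trianglelefteq P$, and $[v,w]=(w^{-1})^vw\in A$ because $A\trianglelefteq P$. The group $V\cap A$ is elementary abelian and cyclic, so it has order at most $p$. Since $V$ is abelian, $v\mapsto v^{-1}v^w$ is a homomorphism $V\to V\cap A$ with kernel $C_V(w)$, so $|V:C_V(w)|\le p$. By Claim 1, $C_V(w)\le\langle w\rangle$, so $|C_V(w)|\le p$. Hence $|V|\le p^2$. $\square$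

For $SL_3(2)$ we found $e=2$. This agrees with Claim 2: $D_8$ has a center of order $2$ and no elementary abelian subgroup of order $8$.

## 7. Large elementary abelian normal subgroups of a Sylow $p$-subgroup

**Claim 3.** $e=1$ unless $G=A_2(2)$.

By Claim 2 it is enough to find an elementary abelian subgroup of $Z(P)$ of order greater than $p$, or an elementary abelian normal subgroup of $P$ of order at least $p^3$. We recall the structure of $P$ from R. W. Carter, *Simple Groups of Lie Type*. Let $\Sigma$ be the root system.

In the untwisted group $\Sigma(q)$ there are root groups $X_\beta=\{x_\beta(t):t\in\mathbb F_q\}\cong(\mathbb F_q,+)$. The group $U=\prod_{\beta>0}X_\beta$ is a Sylow $p$-subgroup, and each element of $U$ is uniquely a product over the positive roots in a fixed order. For positive roots $\beta\ne\gamma$, Chevalley's commutator formula expresses $[x_\beta(t),x_\gamma(u)]$ as a product of elements of $X_{i\beta+j\gamma}$ over the roots $i\beta+j\gamma$ with $i,j\ge1$. The $X_{\beta+\gamma}$-factor has parameter $\pm(k+1)tu$, where $k$ is the largest integer such that $\beta-k\gamma$ is a root. In particular, if no $i\beta+j\gamma$ $(i,j\ge1)$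 is a root, $X_\beta$ and $X_\gamma$ commute. For $SL_3(q)$ this is the unitriangular group with $X_a,X_b,X_{a+b}$ the groups $1+tE_{12}$, $1+tE_{23}$, $1+tE_{13}$.

In ${}^d\Sigma(q)$ we have $P=U^\sigma$ (fixed points), where $U\le\Sigma(q^d)$, $\sigma^d=1$ on $U$, and
$$x_\beta(t)^\sigma=x_{\rho(\beta)}(\varepsilon_\beta t^q),\qquad\varepsilon_\beta=\pm1, \tag{4}$$
with $\rho$ the symmetry of $\Sigma$ of order $d$ that comes from the Dynkin diagram. It preserves heights.

In the Suzuki–Ree groups $P=U^\sigma$, with $U$ of type $B_2,G_2,F_4$ over $\mathbb F_q$, $p=2,3,2$ respectively, and $\sigma^2=1$ on $U$. Here $X_\beta^\sigma=X_{\rho(\beta)}$, where $\rho$ permutes the positive roots and interchanges long and short roots. On directions of roots $\rho$ is induced by an isometry that permutes the directions of the simple roots.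

**Lemma 7.1.** If $\rho(\beta)=\beta$ in (4), exactly $q$ elements of $X_\beta$ are fixed by $\sigma$.

*Proof.* Write $\varepsilon=\varepsilon_\beta$. On $X_\beta$ the map $\sigma$ is $t\mapsto\varepsilon t^q$. Iterating $d$ times gives $t\mapsto\varepsilon^{1+q+\dots+q^{d-1}}t^{q^d}=\varepsilon^{(q^d-1)/(q-1)}t$. Since $\sigma^d=1$, $\varepsilon^{(q^d-1)/(q-1)}=1$. In the cyclic group $\mathbb F_{q^d}^\times$ the elements with this property are exactly the $(q-1)$-th powers (this is Hilbert 90). So $t^{q-1}=\varepsilon^{-1}$ has a solution, hence exactly $q-1$ solutions, in $\mathbb F_{q^d}^\times$. Together with $t=0$ these are the $t$ with $\varepsilon t^q=t$. $\square$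

**Step 1.** *The case $q>p$: we find an elementary abelian subgroup of order $q$ in $Z(P)$.*

*Untwisted groups.* Let $\theta$ be the highest root. No $i\theta+j\beta$ with $\beta>0$, $i,j\ge1$ is a root, so $X_\theta$ is central in $U=P$, and it has order $q$.

*Twisted groups ${}^d\Sigma(q)$.* Again $X_\theta$ is central in $U$, and $\rho(\theta)=\theta$. By Lemma 7.1, $X_\theta^\sigma\le Z(P)$ has order $q$, and it is elementary abelian.

*Suzuki–Ree groups.* Now $\sigma$ moves $X_\theta$. Let $\theta_s$ be the highest short root. A short root of greatest height is dominant (if $(\beta,\alpha)<0$ for a simple root $\alpha$, reflecting $\beta$ in $\alpha$ gives a higher root of the same length), and $\theta$ and $\theta_s$ are the unique dominant long and short roots. So every short root other than $\theta_s$ is lower than $\theta_s$. We show first that $X_{\theta_s}$ is central in $U$. Let $\beta>0$, $\beta\ne\theta_s$.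

Suppose $\theta_s+\beta$ is not a root. Then no $i\theta_s+j\beta$ with $i,j\ge1$ is a root. Otherwise take such a root $\gamma$ with $i+j$ minimal. From $0<(\gamma,\gamma)=i(\gamma,\theta_s)+j(\gamma,\beta)$ we get $(\gamma,\theta_s)>0$ or $(\gamma,\beta)>0$, so $\gamma-\theta_s$ or $\gamma-\beta$ is a root. By minimality the difference is a multiple of $\beta$, respectively of $\theta_s$, hence equal to $\beta$, respectively $\theta_s$. In both cases $\gamma=\theta_s+\beta$, a contradiction. So $X_{\theta_s}$ and $X_\beta$ commute.

Suppose $\theta_s+\beta$ is a root. It is higher than $\theta_s$, so it is long. Let $\ell$ and $s$ be the squared lengths of long and short roots, so that $\ell=2s$ for $B_2,F_4$ and $\ell=3s$ for $G_2$. As $\theta_s$ is dominant, $(\theta_s,\beta)\ge0$. If $\beta$ were long, then $\ell=s+\ell+2(\theta_s,\beta)>\ell$, a contradiction. So $\beta$ is short and $\ell=2s+2(\theta_s,\beta)$.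

For $B_2,F_4$ this gives $\theta_s\perp\beta$. The roots in the plane of $\theta_s,\beta$ form a $B_2$ with short roots $\pm\theta_s,\pm\beta$ and long roots $\pm\theta_s\pm\beta$. So $\theta_s+\beta$ is the only root $i\theta_s+j\beta$ with $i,j\ge1$. Since $\theta_s-\beta$ is a root and $\theta_s-2\beta$ is not, the coefficient in the commutator formula is $\pm2=0$ in characteristic $2$.

For $G_2$ it gives $(\theta_s,\beta)=s/2$, an angle of $60^\circ$. The directions of roots in $G_2$ are spaced by $30^\circ$, so exactly one root lies strictly between $\theta_s$ and $\beta$, namely $\theta_s+\beta$, and it is the only root $i\theta_s+j\beta$ with $i,j\ge1$. The vectors $\theta_s-\beta$ and $\theta_s-2\beta$ are roots (short and long), while $\theta_s-3\beta$ has squared length $7s$ and is not. So the coefficient is $\pm3=0$ in characteristic $3$.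

In all cases $X_{\theta_s}$ commutes with $X_\beta$, so it is central in $U$, as is $X_\theta$.

Next, $\sigma$ interchanges $X_\theta$ and $X_{\theta_s}$. The isometry that induces $\rho$ on directions permutes the directions of the simple roots, so it preserves the dominant chamber. Hence $\rho(\theta)$ is a dominant short root and $\rho(\theta_s)$ a dominant long root, so $\rho(\theta)=\theta_s$ and $\rho(\theta_s)=\theta$.

For $g\in X_\theta$ we have $(gg^\sigma)^\sigma=g^\sigma g^{\sigma^2}=g^\sigma g=gg^\sigma$, so $gg^\sigma\in P$, and $gg^\sigma$ is central in $U$. The map $g\mapsto gg^\sigma$ is a homomorphism because $X_\theta$ and $X_{\theta_s}$ commute, and it is injective by uniqueness of expression in $U$. Its image is an elementary abelian subgroup of $Z(P)$ of order $q$.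

In every case $Z(P)$ contains an elementary abelian subgroup of order $q>p$, so $e=1$ by Claim 2.

**Step 2.** *The case $q=p$ in type $A_1$, and in types $A_2,{}^2A_2$ for odd $p$: here $P$ is small, and we show that it has exponent $p$.* For $A_1(p)$, $|P|=p$. For $A_2(p)$ and ${}^2A_2(p)$ with $p$ odd, $P$ embeds in the group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$, respectively $\mathbb F_{p^2}$. There $(u-1)^3=0$ and $p\ge3$, so $u^p=1+(u-1)^p=1$. As $A\le P$ is cyclic of order $p^e$, $e=1$. The group ${}^2A_2(2)$ is not simple, and $A_2(2)$ is the excepted group.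

**Step 3.** *The case $q=p$ in all remaining types: we find an elementary abelian normal subgroup of $P$ of order at least $p^3$.* Suzuki–Ree groups have $q>p$, so they do not occur. Now $\Sigma$ has rank at least $2$ and $\Sigma\ne A_2$. Let $h-1$ be the height of the highest root. If $\Sigma\ne B_2$, put
$$\Psi=\{\beta>0:\mathrm{ht}(\beta)\ge h/2\}.$$
If $\Sigma=B_2$ (only untwisted occurs here), with short simple root $a$ and long simple root $b$, the positive roots are $a,b,a+b,2a+b$; put $\Psi=\{b,a+b,2a+b\}$, the roots with $b$-coefficient $1$.

If $\beta,\gamma\in\Psi$, no $i\beta+j\gamma$ with $i,j\ge1$ is a root, since its height would be at least $h$, respectively its $b$-coefficient at least $2$. So the groups $X_\beta$, $\beta\in\Psi$, commute with each other, and by uniqueness of expression $V=\prod_{\beta\in\Psi}X_\beta$ is a direct product, elementary abelian. If $\beta\in\Psi$, $\gamma>0$ and $i\beta+j\gamma$ with $i,j\ge1$ is a root, it lies in $\Psi$. So $[X_\beta,X_\gamma]\subseteq V$ by the commutator formula, and $V\trianglelefteq U$. For example, in $SL_4(p)$ we have $h=4$, and $V$ consists of the matrices $1+t_1E_{13}+t_2E_{24}+t_3E_{14}$.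

We have $|\Psi|\ge3$. For $B_2$ this is clear. There is a root of every height between $1$ and $h-1$, because from a non-simple positive root one can subtract some simple root and get a root. If $h\ge6$, then $h-1,h-2,h-3\ge h/2$, which gives three roots. The only other types of rank at least $2$ with $h<6$ and $\Sigma\ne A_2$ are $A_3$ with $h=4$ (two roots of height $2$, one of height $3$) and $A_4$ with $h=5$ (two of height $3$, one of height $4$).

If $G$ is untwisted, $V\trianglelefteq P$ has order $p^{|\Psi|}\ge p^3$. If $G={}^d\Sigma(p)$, then $U\le\Sigma(p^d)$, and $\Psi$ is $\rho$-stable because $\rho$ preserves heights. So $V$ is $\sigma$-stable, and $V^\sigma=V\cap P$ is elementary abelian and normal in $P$. We compute its order. Since $d\in\{2,3\}$ is prime, $\rho$-orbits on $\Psi$ have length $1$ or $d$, and $V$ is the direct product of the $\sigma$-stable subgroups that belong to the orbits. For an orbit of length $d$ containing $\beta$, an element $g_0g_1\cdots g_{d-1}$ with $g_i\in X_{\rho^i(\beta)}$ is fixed if and only if $g_{i+1}=g_i^\sigma$ for $0\le i<d-1$, the last condition $g_0=g_{d-1}^\sigma$ then following from $\sigma^d=1$. So the fixed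 elements are $gg^\sigma\cdots g^{\sigma^{d-1}}$ with $g\in X_\beta$, and there are $p^d$ of them. A fixed root contributes $p$ by Lemma 7.1. Thus each orbit contributes $p$ to the power of its length, and $|V^\sigma|=p^{|\Psi|}\ge p^3$.

In both cases Claim 2 gives $e=1$. This proves Claim 3.

## 8. The prime $r$ divides $|G|$ after all

**Step 1.** *This step settles $A_2(2)=SL_3(2)$.* Here $P\cong D_8$ has exponent $4$, so $e\le2$, and (3) gives $r\mid 2^e-1\in\{1,3\}$. So $r=3$. But $3$ divides $168=|G|$, a contradiction.

**Step 2.** *For all other groups of Lie type we show $r\mid|G|$.* By Claim 3, $e=1$, so $r\mid p-1$. If $p=2$ this is impossible. So $p$ is odd, and ${}^2B_2(q)$, ${}^2F_4(q)$ no longer occur. The prime $r$ divides $q-1$, and being odd it does not divide $q+1$. We go through the order formulas.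

* Untwisted groups of rank $\ell$: $|G|=\frac1{d_0}q^{N_0}\prod_{i=1}^\ell(q^{d_i}-1)$, where $N_0$ is the number of positive roots, and each factor of the product is divisible by $q-1$. For $A_\ell$ $(\ell\ge2)$ and $E_6$, $d_0$ is $\gcd(\ell+1,q-1)$, respectively $\gcd(3,q-1)$, so $d_0\mid q-1$. There are at least two factors; one absorbs $d_0$, another remains, and $q-1$ divides $|G|$. For all other untwisted types, including $A_1$, $d_0$ is a power of $2$, so the odd prime $r$ divides $|G|$.
* ${}^2A_n,{}^2D_n,{}^3D_4,{}^2E_6$: the numerator of the order formula has the factor $q^2-1$. The denominators are $\gcd(n+1,q+1)$, a divisor of $4$, $1$, and $\gcd(3,q+1)$ respectively. They are prime to $r$, because $r$ is odd and $r\nmid q+1$. So $r\mid|G|$.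
* ${}^2G_2(q)$: $|G|=q^3(q^3+1)(q-1)$ is divisible by $r$.

This contradicts $r\nmid|G|$. Proposition 5 is proved, and with Section 3 so are Theorems 1 and 2. $\blacksquare$

## 9. Theorem 3: order-preserving bijections from closed subgroups

We ask what the graph and $|Cyc|$ determine for arbitrary finite non-cyclic groups. The two groups of order $27$ show that it cannot be the group; Theorem 3 says that it is the element orders together with the relation "$\langle x,y\rangle$ is cyclic".

**(ii)$\Rightarrow$(i).** A bijection $\theta$ as in (ii) maps $Cyc(G)$ onto $Cyc(H)$, since $Cyc$ is defined by the relation that $\theta$ preserves, and it induces an isomorphism $\Gamma_G\to\Gamma_H$.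

**(i)$\Rightarrow$(ii), Step 1.** *We transport closed subgroups.* Let $\psi:\Gamma_G\to\Gamma_H$ be an isomorphism. It maps maximal independent sets to maximal independent sets and intersections to intersections. By Section 2,
$$A\mapsto A^\psi:=\psi(A\setminus Cyc(G))\cup Cyc(H)$$
is a bijection from the closed subgroups of $G$ to those of $H$. It and its inverse preserve inclusion, and it maps $Max(G)$ onto $Max(H)$. As $|Cyc(G)|=|Cyc(H)|$, we have $|A^\psi|=|A|$.

**Step 2.** *We cut the group into pieces in which the element orders can be counted.* For closed $A$ put $A^\circ=\{x:\bar x=A\}$. The sets $A^\circ$ partition $G$. If $x\in A$ with $A$ closed, then $A$ is an intersection of maximal cyclic subgroups containing $x$, so $\bar x\le A$. Hence $A^\circ=A\setminus\bigcup\{B:B<A\text{ closed}\}$. Since $A$ is cyclic, its $\varphi(d)$ elements of order $d$ (for $d\mid|A|$) lie in a closed $B<A$ if and only if $d\mid|B|$. So $A^\circ$ contains $\varphi(d)$ elements of order $d$ if $d\mid|A|$ and $d\nmid|B|$ for all closed $B<A$, and none otherwise. These conditions involve only orders and inclusions, so $A^\circ$ and $(A^\psi)^\circ$ contain equally many elements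 of each order.

**Step 3.** *We glue.* Choose order-preserving bijections $A^\circ\to(A^\psi)^\circ$ and let $\theta:G\to H$ be their union. Then $\overline{\theta(x)}=\bar x^{\,\psi}$. The group $\langle x,y\rangle$ is cyclic if and only if some $M\in Max(G)$ contains $x$ and $y$, equivalently contains $\bar x$ and $\bar y$. Applying $\psi$, this holds if and only if some member of $Max(H)$ contains $\overline{\theta(x)}$ and $\overline{\theta(y)}$, that is, $\langle\theta(x),\theta(y)\rangle$ is cyclic. $\square$

## 10. Theorem 4: two perfect groups of order $60p^6$

Let $S=A_5$ and $F=\mathbb F_p$ with $p>5$ prime, $p\equiv\pm1\pmod5$; for instance $p=11$. Then $p\nmid60$, and $5$ is a nonzero square in $F$, so $p$ splits in $\mathbb Q(\sqrt5)$.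

**Step 1.** *We produce two modules and compute fixed spaces.* The two complex irreducible representations of $S$ of degree $3$ are realizable over $\mathbb Q(\sqrt5)$ (icosahedral rotations). Reducing modulo a prime above $p$ gives $FS$-modules $U,U'$ of dimension $3$. Their characters are $3$ at $1$, $-1$ on involutions, $0$ on elements of order $3$, and $\frac{1\pm\sqrt5}2$ on the two classes of elements of order $5$; the traces on $U,U'$ are the reductions of these numbers. For $W\in\{U,U'\}$ and $B\le S$, the operator $\frac1{|B|}\sum_{b\in B}b$ is a projection onto $C_W(B)$. So $\dim C_W(B)$ is congruent modulo $p$ to the average of the character over $B$. This average is an integer between $0$ and $3$ (a complex fixed-space dimension), and so is $\dim C_W(B)$. As $p>3$, they are equal.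

Let $T$ run over the subgroups of prime order of $S$. There are $15+10+6=31$, and they are all the nontrivial cyclic subgroups. The two values on elements of order $5$ add up to $1$, and a subgroup of order $5$ contains two elements of each class, so
$$\dim C_W(T)=\tfrac{3-1}2=1,\quad\tfrac33=1,\quad\tfrac{3+2}5=1\qquad\text{for }|T|=2,3,5.$$
Two distinct $T,T_1$ generate a non-cyclic subgroup of $A_5$, that is, a $V_4$, $S_3$, $D_{10}$, $A_4$ or $A_5$, which contains a $V_4$, an $S_3$ or a $D_{10}$. The fixed spaces of these have dimension $\frac{3-3}4=0$, $\frac{3-3+0}6=0$, $\frac{3-5+2}{10}=0$. So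
$$C_W(T)\cap C_W(T_1)=0\qquad(T\ne T_1). \tag{5}$$

In particular $C_W(S)=0$. Hence $W$ is irreducible: by Maschke it is semisimple, a reducible module of dimension $3$ has a constituent of dimension $1$, and this is trivial because $S$ is perfect. Moreover $U\not\cong U'$, since $\sqrt5\ne0$ in $F$ and the traces on an element of order $5$ differ.

**Step 2.** *We define the groups and check that they are perfect, non-isomorphic, and have trivial $Cyc$.* Put $V_1=U\oplus U$, $V_2=U\oplus U'$, $G_i=V_i\rtimes S$, $V_{i,T}=C_{V_i}(T)$. Then $|G_i|=60p^6$, $\dim V_{i,T}=2$, and by (5) $V_{i,T}\cap V_{i,T_1}=0$ for $T\ne T_1$.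

The group $S$ is perfect, and $[V_i,S]=V_i$ because $V_i$ is semisimple without trivial constituents. So $G_i$ is perfect.

Suppose $f:G_1\to G_2$ is an isomorphism. As $V_i=O_p(G_i)$, $f$ maps $V_1$ onto $V_2$, linearly since $F$ is a prime field, and induces some $\alpha\in\mathrm{Aut}(S)$ on the quotients. So $V_1\cong V_2^\alpha$, the module $V_2$ with action twisted by $\alpha$. But $V_1=U\oplus U$ is homogeneous, and $V_2^\alpha=U^\alpha\oplus U'^\alpha$ is not. So $G_1\not\cong G_2$.

Finally $Cyc(G_i)\le Z(G_i)=1$: a central element maps into $Z(S)=1$, so it lies in $C_{V_i}(S)=0$.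

**Step 3.** *We describe when two elements of $G_i$ generate a cyclic group.* The group $V_i$ is the normal Sylow $p$-subgroup. Every element is uniquely $uy$ with commuting $p$-part $u\in V_i$ and $p'$-part $y$. Since $\langle y\rangle\cap V_i=1$, $y$ has the order of its image in $S$, so $|y|\in\{1,2,3,5\}$. A nontrivial cyclic $p'$-subgroup $Y$ maps isomorphically onto some $T$. Both $Y$ and $T$ are complements to $V_i$ in $V_iT$, so by Schur–Zassenhaus they are conjugate there, and by an element of $V_i$. We have $N_{V_i}(T)=C_{V_i}(T)$, because $[N_{V_i}(T),T]\le V_i\cap T=1$. So for given $T$ there are $|V_i:V_{i,T}|=p^4$ such $Y$. Since $V_i$ is abelian, $Y$ acts on it as $T$ does, and $C_{V_i}(Y)=V_{i,T}$.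

The group $\langle uy,u'y'\rangle$ contains $u,u',y,y'$, which are powers of the two generators. We claim:
$$\langle uy,u'y'\rangle\text{ is cyclic}\iff\langle y,y'\rangle\text{ is cyclic},\ u,u'\text{ are linearly dependent, and }u,u'\text{ centralize }\langle y,y'\rangle. \tag{6}$$
From left to right, subgroups of cyclic groups are cyclic, and $\langle u,u'\rangle\le V_i$ is cyclic only if $u,u'$ are dependent. From right to left, $\langle y,y'\rangle$ is generated by commuting $p'$-elements, so it is a cyclic $p'$-group, and it commutes with the cyclic $p$-group $\langle u,u'\rangle$; their product is cyclic.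

For $p'$-elements, moreover, $\langle y,y'\rangle$ is cyclic if and only if $y=1$ or $y'=1$ or $\langle y\rangle=\langle y'\rangle$. Indeed, if it is cyclic, it is a $p'$-group, so it is trivial or of prime order.

**Step 4.** *We match the $p$-parts.* Choose a bijection $\kappa:V_1\to V_2$ as follows. On each $V_{1,T}$ it is a linear isomorphism onto $V_{2,T}$; this is consistent, since these subspaces meet trivially. The set $V_i\setminus\bigcup_TV_{i,T}$ is a union of punctured lines (lines through $0$ without $0$), and it has $p^6-1-31(p^2-1)$ elements for $i=1,2$. Let $\kappa$ map the punctured lines of the first set bijectively onto those of the second. Then $\kappa(0)=0$ and $\kappa$ maps punctured lines onto punctured lines. Two vectors are dependent if and only if one is $0$ or they lie on a common punctured line, so $\kappa$ preserves dependence of pairs in both directions.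

**Step 5.** *We match the $p'$-parts.* For each $T$ choose a bijection $Y\mapsto Y^\lambda$ from the $p^4$ cyclic $p'$-subgroups of $G_1$ with image $T$ to those of $G_2$, together with isomorphisms $Y\to Y^\lambda$. Distinct nontrivial cyclic $p'$-subgroups have prime order, so they meet trivially, and these isomorphisms assemble to a bijection $\lambda$ from the $p'$-elements of $G_1$ to those of $G_2$ with $\lambda(1)=1$. By the last remark of Step 3, $\lambda$ preserves, in both directions, whether $\langle y,y'\rangle$ is cyclic.

**Step 6.** *We put the two together.* Define $\theta(uy)=\kappa(u)\lambda(y)$. If $y\ne1$ has image generating $T$, then $u$ commutes with $y$ if and only if $u\in V_{1,T}$, if and only if $\kappa(u)\in V_{2,T}=C_{V_2}(\lambda(y))$. So $\theta$ is a well-defined bijection $G_1\to G_2$. Let us compare (6) for $uy,u'y'$ and for their images. Cyclicity of $\langle y,y'\rangle$ and dependence of $u,u'$ are preserved by Steps 5 and 4. If $\langle y,y'\rangle$ is cyclic, it is $1$, and the third condition is empty on both sides, or it is some $Y$ with image $T$. In that case $\langle\lambda(y),\lambda(y')\rangle=Y^\lambda$ also has image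 $T$, and the third condition reads $u,u'\in V_{1,T}$, respectively $\kappa(u),\kappa(u')\in V_{2,T}$, which are equivalent. Hence $\langle g,g'\rangle$ is cyclic if and only if $\langle\theta(g),\theta(g')\rangle$ is cyclic. Since $Cyc(G_1)=Cyc(G_2)=1$, $\theta$ induces an isomorphism $\Gamma_{G_1}\cong\Gamma_{G_2}$. $\square$
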